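# Sandpiles and the harmonic model: a torus that summable kernels cannot see

## 1. Two sites, fifteen configurations, a group of order fifteen

Take two adjacent points of $\mathbb Z^2$ and call them $1$ and $2$. Put $v_1,v_2\in\{0,1,2,3\}$ grains on them. Toppling a site removes four grains from it and gives one grain to each neighbor; grains sent outside the two sites are lost. Toppling site $n$ therefore subtracts the $n$-th column of
$$\Delta=\begin{pmatrix}4&-1\\-1&4\end{pmatrix},\qquad \det\Delta=15,\qquad \Delta^{-1}=\frac1{15}\begin{pmatrix}4&1\\1&4\end{pmatrix}.$$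

Call a nonempty set $F$ of sites *forbidden* for $v$ if every $n\in F$ has $v_n$ strictly smaller than the number of its neighbors in $F$. A single site is never forbidden, since this would require $v_n<0$. The pair $\{1,2\}$ is forbidden exactly when $v_1<1$ and $v_2<1$, that is, for $v=(0,0)$. So $16-1=15$ configurations are allowed, as many as the order of the group $\mathbb Z^2/\Delta\mathbb Z^2$.

The agreement is not just numerical. Two integer vectors lie in the same class modulo $\Delta\mathbb Z^2$ if and only if $\Delta^{-1}v$ is the same modulo $1$. The first coordinate of $\Delta^{-1}v$ is $\frac{4v_1+v_2}{15}$. The second is $\frac{v_1+4v_2}{15}$, which is four times the first modulo $1$ because $16\equiv1$ mod $15$. So the class is determined by $4v_1+v_2$ modulo $15$. For digits $v_1,v_2\in\{0,1,2,3\}$ the number $4v_1+v_2$ runs through $0,1,\dots,15$, each value once. Modulo $15$ there is exactly one collision, $0\equiv15$, between $(0,0)$ and $(3,3)$; indeed $(3,3)-(0,0)=\Delta(1,1)^{\mathsf T}$. The rule about forbidden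 sets throws out $(0,0)$. Thus
$$v\longmapsto \Delta^{-1}v \bmod 1$$
is a bijection from the allowed configurations onto a group of order $15$: applying the inverse Laplacian and reducing modulo $1$ forgets nothing.

What happens on the infinite lattice? There the allowed configurations form a compact shift space, the inverse Laplacian becomes convolution with the lattice Green function, and the finite group becomes a compact group. One may ask whether the map still forgets nothing, at least for almost every configuration. The rest of these notes makes the question precise and answers it.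

## 2. Coding the infinite sandpile with the Green function

Fix $d\ge2$. Let $R=R_d=\mathbb Z[u_1^{\pm1},\dots,u_d^{\pm1}]$ and
$$f=f^{(d)}=2d-\sum_{i=1}^d(u_i+u_i^{-1}).$$
An element $g=\sum_{\mathbf m}c_{\mathbf m}u^{\mathbf m}$ acts on functions on $\mathbb Z^d$ by $(g\cdot w)_n=\sum_mc_mw_{n-m}$, and $g^*(u)=g(u_1^{-1},\dots,u_d^{-1})$, so $(g^*\cdot w)_n=\sum_mc_mw_{n+m}$. For example, if $x_i=u_i-1$ then $(x_i^*\cdot h)(n)=h(n+e_i)-h(n)$, which we write $D_ih(n)$. Note that $f^*=f$ and $(f\cdot h)(n)=\sum_{m\sim n}(h(n)-h(m))$, where $m\sim n$ means $\|m-n\|_1=1$.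

**Definition (sandpile).** For finite nonempty $F\subset\mathbb Z^d$ and $n\in F$ let $\deg_F(n)=|\{m\in F:m\sim n\}|$. The set $F$ is *forbidden* for $v$ if $v_n<\deg_F(n)$ for every $n\in F$. The infinite-volume critical sandpile $\mathcal R=\mathcal R_\infty$ is the set of $v\in\{0,1,\dots,2d-1\}^{\mathbb Z^d}$ for which no finite nonempty $F$ is forbidden.

It is a closed shift-invariant set; the shift is $(\sigma^mv)_n=v_{n+m}$. For $d=2$, two adjacent zeros are forbidden, and so is a $2\times2$ block of ones, since every site of the block has value $1<2$. Here is a supply of members of $\mathcal R$: *the constant configurations $d,d+1,\dots,2d-1$ belong to $\mathcal R$.* Given a finite nonempty $F$, its lexicographically largest point $n$ has no neighbor $n+e_i$ in $F$, so $\deg_F(n)\le d\le v_n$ and $F$ is not forbidden.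

A *measure of maximal entropy* is a shift-invariant Borel probability measure $\mu$ on $\mathcal R$ whose entropy equals the topological entropy of the shift action of $\mathbb Z^d$. The latter is $\lim_NN^{-d}\log$ of the number of patterns that elements of $\mathcal R$ show on $\{1,\dots,N\}^d$.

**Definition (Green function).** Let $\hat f(t)=2d-2\sum_j\cos2\pi t_j=\sum_j4\sin^2\pi t_j$. For $d\ge3$ put $w_n=w^{(d)}_n=\int_{[0,1]^d}e^{2\pi i\langle n,t\rangle}\hat f(t)^{-1}dt$. For $d=2$ put $w_n=w^{(2)}_n=\int_{[0,1]^2}(e^{2\pi i\langle n,t\rangle}-1)\hat f(t)^{-1}dt$.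

On $[-\frac12,\frac12]^d$ we have $|\sin\pi t_j|\ge2|t_j|$, hence
$$\hat f(t)\ge16|t|^2, \tag{1}$$
so both integrals converge. The function $w$ is real and even, and $f\cdot w=\delta^{(\mathbf 0)}$: applying $f$ multiplies $e^{2\pi i\langle n,t\rangle}$ by $\hat f(t)$ and kills the constant $-1$ when $d=2$.

So $w$ inverts the Laplacian $f$, but it is not summable (this follows from Lemma 1 below), and one cannot convolve it with a bounded $v$. The remedy is to apply a difference operator first. Let
$$I_d=\{g\in R:\ g\cdot w\in\ell^1(\mathbb Z^d)\},\qquad K_g=g^*\cdot w .$$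
Since $w$ is even, $(K_g)_n=(g\cdot w)_{-n}$, so $g\in I_d$ if and only if $K_g\in\ell^1$. The set $I_d$ is an ideal, and $f\in I_d$. Let $\rho$ denote reduction modulo $1$. For $g\in I_d$ and $v\in\ell^\infty(\mathbb Z^d,\mathbb Z)$ define
$$\xi_g(v)_n=\rho\big((K_g*v)(n)\big),\qquad (K_g*v)(n)=\sum_mv_m\,(K_g)_{n-m}.$$
Since $f\cdot K_g=g^*\cdot\delta^{(\mathbf 0)}$, we get $f\cdot\xi_g(v)=\rho(g^*\cdot v)=0$. So $\xi_g(v)$ lies in the *harmonic model* $X_f=\{x\in\mathbb T^{\mathbb Z^d}:f\cdot x=0\}$. (A simple point of $X_f$ is $x_n=\rho(\alpha n_1)$ with $\alpha\in\mathbb R$, because linear functions are harmonic.) Write $\xi_{I_d}(v)=\xi_{I_d}(\tilde v)$ if $\xi_g(v)=\xi_g(\tilde v)$ for every $g\in I_d$. The following was conjectured in Klaus Schmidt, Evgeny Verbitskiy, "Abelian Sandpiles and the Harmonic Model", arXiv:0901.3124 (2009).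

**Conjecture.** For $d\ge2$, the set $\{v\in\mathcal R_\infty:\text{there exists }\tilde v\in\mathcal R_\infty:\tilde v\ne v\text{ and }\xi_{I_d}(v)=\xi_{I_d}(\tilde v)\}$ has measure $0$ with respect to any measure of maximal entropy.

**All the $\xi_g$ in one point.** For a countable $R$-module $M$ let $\widehat M=\mathrm{Hom}(M,\mathbb T)$, a compact metrizable group, with the action $(\alpha^m\chi)(a)=\chi(u^ma)$ and Haar measure $\lambda_{\widehat M}$. For example, $\widehat{R/(f)}$ is $X_f$ via $x_n=\chi(u^n)$ (the condition $\chi(u^nf)=0$ for all $n$ reads $f\cdot x=0$, since $f=f^*$). Put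
$$Z=\widehat{I_d/(f)},\qquad \Xi(v)(g)=\xi_g(v)_{\mathbf 0}=\rho\Big(\sum_m(K_g)_{-m}v_m\Big)\quad(g\in I_d).$$
This is additive in $g$. For $g=u^kf$ we have $K_g=u^{-k}\cdot\delta^{(\mathbf 0)}=\delta^{(-k)}$, so the sum is $v_k\in\mathbb Z$ and $\Xi(v)(u^kf)=0$. Hence $\Xi(v)\in Z$. Since $K_{u^ng}=u^{-n}\cdot K_g$, that is, $(K_{u^ng})_{-m}=(K_g)_{n-m}$, we have
$$\xi_g(v)_n=\Xi(v)(u^ng),\qquad\text{so}\qquad \xi_{I_d}(v)=\xi_{I_d}(\tilde v)\iff\Xi(v)=\Xi(\tilde v).\tag{2}$$
The map $\Xi$ is additive in $v$ and equivariant, $\Xi(\sigma^kv)=\alpha^k\Xi(v)$. It is continuous on $A^{\mathbb Z^d}$ for finite $A\subset\mathbb Z$, because each $K_g$ is summable.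

**Theorem 1.** Let $d\ge2$ and let $\mu$ be any measure of maximal entropy on $\mathcal R$ (at least one exists).

(i) $\Xi_*\mu=\lambda_Z$. In the disintegration $\mu=\int\mu_z\,d\lambda_Z(z)$ over $\Xi$, $\mu_z$ is non-atomic for a.e. $z$. Consequently, for $\mu$-a.e. $v$ the set $\{\tilde v\in\mathcal R:\xi_{I_d}(\tilde v)=\xi_{I_d}(v)\}$ is uncountable, and the set in the conjecture has $\mu$-measure $1$. The conjecture is false for every $d\ge2$.

(ii) For every $z$ and $N\ge2$, $\#\{v|_{\{1,\dots,N\}^d}:v\in\mathcal R,\ \Xi(v)=z\}\le e^{C_dN^{d-1}\log N}$.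

(iii) If $\mu$ is ergodic, then for $\mu$-a.e. $v$ and Lebesgue-a.e. traceless symmetric real $d\times d$ matrix $A$ there is $h:\mathbb Z^d\to\mathbb Z$ such that $\tilde v=v-f\cdot h\in\mathcal R$, $\tilde v\ne v$, $\xi_{I_d}(\tilde v)=\xi_{I_d}(v)$, and the averages of $D_iD_jh$ over $[-N,N]^d$ converge to $A_{ij}$ for all $i,j$.

**Theorem 2.** Let $A\subset\mathbb Z$ be finite and let $\mu$ be a shift-invariant Borel probability measure on $A^{\mathbb Z^d}$, $d\ge2$, with $\Xi_*\mu=\lambda_Z$. Then the conditional measures $\mu_z$ are non-atomic for a.e. $z$. In particular $\xi_{I_d}$ is not injective on any Borel set of full $\mu$-measure.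

**Theorem 3.** For $v,\tilde v\in\ell^\infty(\mathbb Z^d,\mathbb Z)$: $\xi_{I_d}(v)=\xi_{I_d}(\tilde v)$ if and only if $v-\tilde v=f\cdot h$ for some $h:\mathbb Z^d\to\mathbb Z$ with $h(n)=o(|n|^3)$.

The disproof is Theorem 1(i). It uses neither Theorem 1(iii) nor Theorem 3; those two describe the partners $\tilde v$ more closely.

## 3. Which difference operators make the Green function summable

Let $\mathfrak J=(x_1,\dots,x_d)=\{g:g(1,\dots,1)=0\}$. The ring $R$ is the localization of $\mathbb Z[x_1,\dots,x_d]$ at the elements $1+x_i$, and these are already units modulo $(x)^3$. So $R/\mathfrak J^3\cong\mathbb Z[x]/(x)^3$ is free abelian with basis $x^\beta$, $|\beta|\le2$, and $\mathfrak J^2/\mathfrak J^3$ is free with basis $x_ix_j$, $i\le j$. As $u^m\equiv1$ mod $\mathfrak J$, multiplication by $u^m$ is the identity on $\mathfrak J^2/\mathfrak J^3$. From $2-u_i-u_i^{-1}=-u_i^{-1}x_i^2$ we get $f\in\mathfrak J^2$ and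
$$f\equiv-\sum_ix_i^2\pmod{\mathfrak J^3}.\tag{3}$$
Let $\ell:\mathfrak J^2\to\mathbb Z$ be the homomorphism that vanishes on $\mathfrak J^3$ and sends $\sum_{i\le j}a_{ij}x_ix_j$ to $-a_{11}$. Then $\ell(f)=1$ and $\ell(u^mg)=\ell(g)$. Write $g(e(t))=g(e^{2\pi it_1},\dots,e^{2\pi it_d})$; then $f(e(t))=\hat f(t)$.

**Lemma 1.** $I_d=(f)+\mathfrak J^3$. If $g\in I_d$, then $\hat K_g(t):=\sum_m(K_g)_me^{-2\pi i\langle m,t\rangle}$ equals $g(e(t))/\hat f(t)$ for $t\ne0$, and $\hat K_g(0)=\ell(g)$.

**Step 1: a summable kernel has a continuous transform, and this pins down $g$ modulo $\mathfrak J^3$.** Let $g=\sum c_mu^m\in I_d$ and $K=K_g$. From $f\cdot K=g^*\cdot\delta^{(\mathbf 0)}$, whose value at $-m$ is $c_m$, we get $\hat f(t)\hat K(t)=g(e(t))$. Put $L=\hat K(0)$. Since $\hat K$ is continuous and $\hat f(t)=4\pi^2|t|^2+O(|t|^4)$,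
$$g(e(t))=4\pi^2L|t|^2+o(|t|^2).$$
Write $g\equiv\sum_{|\beta|\le2}a_\beta x^\beta$ mod $\mathfrak J^3$ with $a_\beta\in\mathbb Z$. At $e(t)$ we have $x_j=2\pi it_j+O(|t|^2)$, and elements of $\mathfrak J^3$ are $O(|t|^3)$. Order $0$ gives $a_0=0$. Order $1$ then gives that all linear coefficients vanish. After that, order $2$ reads $-4\pi^2\sum_{i\le j}a_{ij}t_it_j=4\pi^2L|t|^2$, so $a_{ij}=0$ for $i<j$ and $a_{ii}=-L$. In particular $L\in\mathbb Z$. By (3), $g-Lf\in\mathfrak J^3$, and $\ell(g)=L$. This proves $I_d\subseteq(f)+\mathfrak J^3$ and the two claims on $\hat K_g$.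

**Step 2: third differences of $w$ are summable.** Since $f\in I_d$ and $I_d$ is an ideal, it remains to take $g\in\mathfrak J^3$. By the integral formulas (for $d=2$ the term $-1$ contributes $g(1,\dots,1)=0$),
$$(g\cdot w)_n=\int e^{2\pi i\langle n,t\rangle}\theta(t)\,dt,\qquad\theta=G/\hat f,\quad G(t)=g(e(-t)).$$
Here $G$ is smooth and vanishes to order $3$ at $0$, so $\theta$ is bounded by (1). We cut $\theta$ into dyadic shells around its only singularity. Take $\chi\in C_c^\infty(\mathbb R^d)$ with $\chi=1$ on $|t|\le\frac18$ and support in $|t|<\frac14$, and let $\eta=\chi-\chi(2\,\cdot)$, which is supported in $\frac1{16}\le|t|\le\frac14$. The part $(1-\chi)\theta$ is smooth on $\mathbb T^d$, so its Fourier coefficients are summable. For $t\ne0$ the sums $\sum_{j=0}^J\eta(2^jt)=\chi(t)-\chi(2^{J+1}t)$ converge boundedly to $\chi(t)$, so $\chi\theta=\sum_{j\ge0}\varphi_j$ in $L^1$, with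
$$\varphi_j(t)=\theta(t)\eta(2^jt)=2^{-j}\Phi_j(2^jt),\qquad \Phi_j(s)=\frac{2^{3j}G(2^{-j}s)}{2^{2j}\hat f(2^{-j}s)}\,\eta(s).$$
A derivative of order $k$ of $s\mapsto 2^{3j}G(2^{-j}s)$ is $2^{(3-k)j}$ times a $k$-th derivative of $G$ at $2^{-j}s$. For $k\ge3$ this is bounded. For $k<3$ Taylor's formula bounds that derivative of $G$ by $C|2^{-j}s|^{3-k}$, and the product is bounded again. The same argument, with $2$ in place of $3$, applies to $2^{2j}\hat f(2^{-j}s)$, which moreover is at least $16|s|^2$ by (1). So all derivatives of $\Phi_j$ are bounded uniformly in $j$, and the $\Phi_j$ have supports in a fixed ball. Hence $|\widehat{\Phi_j}(y)|\le C(1+|y|)^{-d-1}$ with $C$ independent of $j$. The $n$-th Fourier coefficient of $\varphi_j$ has absolute value at most $2^{-j}2^{-jd}C(1+2^{-j}|n|)^{-d-1}$, and the sum over $n$ is at most $C'2^{-j}$, being $2^{-j}$ times a Riemann sum of a convergent integral. Summing over $j$ gives $g\cdot w\in\ell^1$. $\square$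

In particular $1\notin I_d$, so $w$ itself is not summable.

**Example (constants are invisible).** Let $c\in\mathbb Z$. For $g\in I_d$, convolving $K_g$ with the constant $c$ gives $c\,\hat K_g(0)=c\,\ell(g)\in\mathbb Z$. So $\Xi(c)=0$, and $\Xi(v+c)=\Xi(v)$ whenever both make sense. By Section 2, all the constants $d,\dots,2d-1$ lie in $\mathcal R$, and there are at least two of them. For $d=2$, "all twos" and "all threes" are two points of $\mathcal R$ with $\xi_{I_2}(2)=\xi_{I_2}(3)$. So injectivity fails somewhere; the question is only how often.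

## 4. The maximum principle and the size of the fibers

In the finite example the rule about forbidden sets excluded the collision. The mechanism is a maximum principle, and the first thing to try is to run it on $\mathbb Z^d$. Suppose $v,\tilde v\in\mathcal R$ and $v-\tilde v=f\cdot h$ with $h:\mathbb Z^d\to\mathbb Z$ *finitely supported* and $h\ne0$. Exchanging roles, assume $M=\max h>0$, and let $F=\{h=M\}$, a finite set. For $n\in F$ every neighbor outside $F$ has $h\le M-1$, so $v_n-\tilde v_n\ge2d-\deg_F(n)$. Since $v_n\le2d-1$, this gives $\tilde v_n<\deg_F(n)$ for all $n\in F$. So $F$ is forbidden for $\tilde v$, a contradiction.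

The argument needs $h$ to attain its maximum on a finite set. For the constants $3$ and $2$ with $d=2$ one has $3-2=f\cdot h$ with $h(n)=-\binom{n_1+1}2$, because $\binom{k+2}2-2\binom{k+1}2+\binom k2=1$. Here the maximum $0$ is attained on the infinite set $\{n_1\in\{0,-1\}\}$, and $-h$ has no maximum at all. What $\Xi(v)=\Xi(\tilde v)$ really gives is an $h$ whose *third* differences are under control. Such an $h$ can grow, and then its maximum over a box may sit on the boundary. This is where the approach stops. We first construct $h$, and then extract what the maximum principle still says.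

**Lemma 2.** Let $y\in\ell^\infty(\mathbb Z^d,\mathbb Z)$ with $\Xi(y)=0$. There are $h:\mathbb Z^d\to\mathbb Z$ and $a\in\mathbb Z$ such that $f\cdot h=y+a$, $D^\beta h(0)=0$ for $|\beta|\le2$, $g^*\cdot h=K_g*y$ for all $g\in\mathfrak J^3$, and $|D_iD_jD_kh|\le C\|y\|_\infty$ with $C=C_d$. Consequently $|a|\le C'\|y\|_\infty$ and $|h(n)|\le C'\|y\|_\infty|n|_1^3$. If $\Xi(y)=0$ is not assumed, the same holds with $h$ and $a$ real-valued.

(For $y=1$ the construction below gives $h=0$ and $a=-1$. The constant $a$ cannot be read off from third differences.)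

**Step 1: third differences are prescribed; integrate them algebraically.** For $g\in\mathfrak J^3$ let $h_g=K_g*y$, a bounded function. If $\Xi(y)=0$, it is integer-valued, because $\rho(h_g(n))=\Xi(y)(u^ng)=0$ by (2). Put $H(g)=h_g(0)$, a homomorphism from $\mathfrak J^3$ to $\mathbb Z$ (respectively $\mathbb R$). As an abelian group, $R=\mathfrak J^3\oplus\bigoplus_{|\beta|\le2}\mathbb Zx^\beta$. Extend $H$ to $R$ by $H(x^\beta)=0$ for $|\beta|\le2$, and set $h(n)=H(u^n)$. For every $g=\sum c_mu^m\in R$,
$$(g^*\cdot h)(n)=\sum_mc_mh(n+m)=H(u^ng).$$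
For $g\in\mathfrak J^3$ the right side is $h_{u^ng}(0)=h_g(n)$, so $g^*\cdot h=K_g*y$. With $g=x_ix_jx_k$ this gives $|D_iD_jD_kh|\le\|K_g\|_1\|y\|_\infty$. With $g=x^\beta$, $|\beta|\le2$, $n=0$, it gives $D^\beta h(0)=0$.

**Step 2: $f\cdot h$ is $y$ up to a constant.** We have $x_if\in\mathfrak J^3$ and $K_{x_if}=x_i^*\cdot f\cdot w=x_i^*\cdot\delta^{(\mathbf 0)}$. So $D_i(f\cdot h)=(x_if)^*\cdot h=K_{x_if}*y=D_iy$ for every $i$. Hence $f\cdot h-y$ is a constant $a$.

**Step 3: bounds.** We have $(f\cdot h)(0)=-\sum_iD_i^2h(-e_i)$. Since $D_i^2h(0)=0$, each $D_i^2h(-e_i)=-D_i^3h(-e_i)$ is at most $C\|y\|_\infty$ in absolute value. So $|a|\le(dC+1)\|y\|_\infty$. Summing along shortest lattice paths from $0$, where the data of order $\le2$ vanish, gives successively $|D_iD_jh(n)|\le C\|y\|_\infty|n|_1$ , $|D_jh(n)|\le C\|y\|_\infty|n|_1^2$ and $|h(n)|\le C\|y\|_\infty|n|_1^3$, after enlarging $C$ if needed. $\square$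

**Lemma 3 (this is Theorem 1(ii)).** For $\Lambda=\{1,\dots,N\}^d$ with $N\ge2$ and any $z$, the number of $v|_\Lambda$ with $v\in\mathcal R$, $\Xi(v)=z$ is at most $e^{C_dN^{d-1}\log N}$.

**Step 1: few boundary data.** If the fiber is nonempty, fix $v^0\in\mathcal R$ in it. For each $v\in\mathcal R$ in the fiber, $\Xi(v-v^0)=0$, and Lemma 2 with $y=v-v^0$ gives $(h^v,a^v)$. Let $\partial\Lambda$ be the set of points outside $\Lambda$ with a neighbor in $\Lambda$; it has $2dN^{d-1}$ points. Since $\|y\|_\infty\le2d-1$, the integer $a^v$ takes boundedly many values, and each value of $h^v$ on $\partial\Lambda$ is one of at most $CN^3$ integers. So the pair $(a^v,h^v|_{\partial\Lambda})$ takes at most $C(CN^3)^{2dN^{d-1}}\le e^{C_dN^{d-1}\log N}$ values.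

**Step 2: the boundary data determine $v|_\Lambda$.** Let $v,v'$ have the same pair, and let $k=h^v-h^{v'}$. Then $f\cdot k=v-v'$ and $k=0$ on $\partial\Lambda$. Suppose $k\not\equiv0$ on $\Lambda$. Exchanging $v$ and $v'$ if needed, $M=\max_\Lambda k>0$. Let $F=\{n\in\Lambda:k(n)=M\}$. For $n\in F$ every neighbor outside $F$ lies in $\Lambda\cup\partial\Lambda$ and has $k\le M-1$ (in $\partial\Lambda$ because $k=0$ there and $M\ge1$). Thus
$$v_n-v'_n=\sum_{m\sim n}(k(n)-k(m))\ge2d-\deg_F(n),$$
and $v'_n\le(2d-1)-2d+\deg_F(n)<\deg_F(n)$ for all $n\in F$. So $F$ is forbidden for $v'\in\mathcal R$, a contradiction. Hence $k=0$ on $\Lambda\cup\partial\Lambda$, and $v-v'=f\cdot k=0$ on $\Lambda$. $\square$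

So the fibers of $\Xi$ on $\mathcal R$ carry no entropy: the exponent is of order $N^{d-1}\log N$, not $N^d$. That is much less than saying that they are single points, and the boundary term leaves room for a height function $h$ of quadratic growth. Section 5 shows that this room is used.

## 5. Bounded multipliers and a torus of lost coordinates

Look again at Lemma 1. The ideal $\mathfrak J^2$ is larger than $I_d$. For $g\in\mathfrak J^2$ put
$$\theta_g(t)=\frac{g(e(t))}{\hat f(t)},\qquad t\ne0.$$
On $[-\frac12,\frac12]^d$ we have $|g(e(t))|\le C|t|^2$ and $\hat f(t)\ge16|t|^2$, so **$\theta_g$ is bounded** for every $g\in\mathfrak J^2$. Take $g=x_1x_2$. Along $t=(s,0,\dots,0)$ we have $\theta_g=0$, while along $t=(s,s,0,\dots,0)$ we have $\theta_g\to-\frac12$ as $s\to0$. So $\theta_g$ has no continuous extension to $0$, which is how summability of the kernel fails. But a *bounded* multiplier is all the spectral theorem needs, provided that $v$ is random and stationary.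

For instance, let the $v_m$ be i.i.d. with mean $c$. The function $\theta_g$ is in $L^2(\mathbb T^d)$, so its Fourier coefficients $(K_g)_m=\int\theta_g(t)e^{2\pi i\langle m,t\rangle}dt$ form an $\ell^2$ sequence, and $\sum_m(K_g)_{-m}(v_m-c)$ converges in $L^2$ as an orthogonal series. For almost every $v$ this gives a number that the summable kernels do not supply directly. The next steps do this for every stationary $v$, and identify the group in which the new numbers live.

### 5.1. The group extension

**Lemma 4.** (a) $f$ is irreducible in $R$, so $(f)$ is prime. Moreover $f\nmid u_1^k-1$ for all $k\ge1$, and $(u_1-1)^3\in I_d\setminus(f)$, so $I_d/(f)\ne0$. (b) For $Y=\widehat{\mathfrak J^2/(f)}$, $\lambda_Y$ is ergodic. (c) $\int_{\mathbb T^d}\log\hat f\in(0,\infty)$.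

*Proof.* (a) We have $-u_1f=u_1^2-bu_1+1$ with $b=2d-\sum_{j\ge2}(u_j+u_j^{-1})\in R_{d-1}=\mathbb Z[u_2^{\pm1},\dots,u_d^{\pm1}]$. Suppose this factors nontrivially in $R$. After multiplying the factors by powers of $u_1$ they lie in $R_{d-1}[u_1]$ and have nonzero constant terms. Their leading coefficients multiply to $1$, and so do their constant terms. A factor of degree $0$ in $u_1$ would be a unit, so both are linear, and after scaling by units the factorization is $(u_1-r)(u_1-s)$ with $rs=1$ and $r+s=b$. So $r$ is a unit of $R_{d-1}$, that is, $\pm$ a monomial, and $b=r+r^{-1}$ would have at most two terms. But $b$ has $2(d-1)+1\ge3$ terms. Hence $f$ is irreducible, and since $R$ is a UFD, $(f)$ is prime. At $u_2=-1$, $u_3=\dots=u_d=1$ we have $f=6-u_1-u_1^{-1}$, which vanishes at $u_1=3+2\sqrt2$. At this point $u_1^k-1\ne0$ and $(u_1-1)^3\ne0$, so $f$ divides neither. Finally $(u_1-1)^3\in\mathfrak J^3\subset I_d$.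

(b) An invariant function in $L^2(\lambda_Y)$ has Fourier coefficients that are constant along the orbits of $\{u^m\}$ in $\mathfrak J^2/(f)$ and square summable. So it is constant unless some nonzero $a\in\mathfrak J^2/(f)$ has a finite orbit. A finite orbit gives $(u_1^k-1)a=0$ in $\mathfrak J^2/(f)$ for some $k\ge1$. Since $(f)$ is prime and $u_1^k-1\notin(f)$, this forces $a=0$.

(c) With $a=2d-2\sum_{j\ge2}\cos2\pi t_j\ge2$, Jensen's formula gives $\int_0^1\log(a-2\cos2\pi t_1)\,dt_1=\log\frac{a+\sqrt{a^2-4}}2$. This is bounded, and positive unless $a=2$, which happens only for $t_2=\dots=t_d=0$. Integrate over $t_2,\dots,t_d$. $\square$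

Let $\pi:Y\to Z$ be restriction of characters from $\mathfrak J^2/(f)$ to $I_d/(f)$. It is surjective, because characters extend from subgroups, and equivariant. Its kernel is $T=\widehat{\mathfrak J^2/I_d}$. For $p\in R$ we have $pf\equiv p(1,\dots,1)f$ mod $\mathfrak J^3$. So by Lemma 1 and (3), $\mathfrak J^2/I_d$ is the quotient of the free abelian group on the $x_ix_j$ ($i\le j$) by the primitive element $\sum_ix_i^2$. It is free of rank
$$r=\frac{d(d+1)}2-1\ge2,\qquad\text{so}\qquad T\cong\mathbb T^r .$$
Since $u^m$ acts as the identity on $\mathfrak J^2/\mathfrak J^3$, **$\alpha$ fixes $T$ pointwise.** For $d=2$, $\mathfrak J^2/I_2$ has the basis $x_1^2,\,x_1x_2$, with $x_2^2=-x_1^2$, and $T$ is a two-dimensional torus.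

### 5.2. The almost-everywhere lift

Let $\mu$ be shift-invariant on $A^{\mathbb Z^d}$ with $A\subset\mathbb Z$ finite. Let $U^mF=F\circ\sigma^m$ on $L^2(\mu)$. By the spectral theorem for commuting unitaries there is a projection-valued measure $E$ on $\mathbb T^d$ with $U^m=\int e^{2\pi i\langle m,t\rangle}dE(t)$. For bounded Borel $\theta$, $\int\theta\,dE$ is a bounded operator; sums and products of functions go to sums and products of operators. The projection $E(\{0\})$ is the one onto invariant functions. Let $\bar c=E(\{0\})v_0$, the conditional expectation of the coordinate function $v_0$ on the invariant sets, and $F=v_0-\bar c$. Then $E(\{0\})F=0$. For $g\in\mathfrak J^2$ put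
$$\Psi_g=\mathrm{Re}\Big(\int_{\mathbb T^d\setminus\{0\}}\theta_g\,dE\;F\Big)+\ell(g)\,\bar c\ \in L^2_{\mathbb R}(\mu).$$

**Step 1: four identities in $L^2(\mu)$.** For $g,g'\in\mathfrak J^2$ and $m\in\mathbb Z^d$:

1. $\Psi_{g+g'}=\Psi_g+\Psi_{g'}$. This is clear.
2. $\Psi_{u^mg}=U^m\Psi_g$. Indeed $\theta_{u^mg}=e^{2\pi i\langle m,t\rangle}\theta_g$, $\ell(u^mg)=\ell(g)$, $U^m\bar c=\bar c$, and $U^m$ commutes with taking real parts.
3. $\Psi_{u^mf}=v_m$. Indeed $\theta_f=1$, $\ell(f)=1$ and $E(\{0\})F=0$ give $\Psi_f=F+\bar c=v_0$; then use identity 2.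
4. If $g\in I_d$, then $\Psi_g=\sum_m(K_g)_{-m}v_m$. Indeed, as $K_g\in\ell^1$ and $v_0=F+\bar c$,
$$\sum_m(K_g)_{-m}U^m(F+\bar c)=\int\hat K_g\,dE\,F+\hat K_g(0)\,\bar c .$$
By Lemma 1, $\hat K_g=\theta_g$ off $0$ and $\hat K_g(0)=\ell(g)$. Since $E(\{0\})F=0$, the point $0$ does not contribute to the integral. The left side is real, so it equals its real part, which is $\Psi_g$.

**Step 2: a pointwise map into $Y$.** Choose Borel versions of all $\Psi_g$. Since $\mathfrak J^2$ and $\mathbb Z^d$ are countable, there is a shift-invariant Borel set $\Omega$ with $\mu(\Omega)=1$ on which identities 1–4 hold pointwise for all $g,g',m$ (intersect the good set with all its shifts). For $v\in\Omega$ let $\phi(v)(g)=\rho(\Psi_g(v))$. By identities 1 and 3, $\phi(v)$ is a character of $\mathfrak J^2$ that vanishes on every $u^mf$, hence on $(f)$. So $\phi:\Omega\to Y$, and it is Borel. By identity 2, $\phi(\sigma^mv)(g)=\rho(\Psi_{u^mg}(v))=\phi(v)(u^mg)$, so $\phi$ is equivariant. By identity 4,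
$$\pi\circ\phi=\Xi\quad\text{on }\Omega.\tag{4}$$

So $v$ has a finer invariant $\phi(v)$ than $\Xi(v)$; the extra part is a point of a coset of the torus $T$. If $\phi(v)$ were a function of $\Xi(v)$, nothing would be gained. The next proof shows that the extra part is, on the contrary, uniformly distributed. (Nothing is claimed here about whether $\phi$ is injective almost everywhere on $\mathcal R$.)

### 5.3. Proof of Theorem 2

Let $\mu$ be as in Theorem 2, so $\Xi_*\mu=\lambda_Z$, and let $\kappa=\phi_*\mu$, an invariant measure on $Y$. By (4), $\pi_*\kappa=\lambda_Z$. For $\tau\in T$ let $R_\tau y=y+\tau$. Since $\alpha^m\tau=\tau$, $R_\tau$ commutes with $\alpha$, so each $(R_\tau)_*\kappa$ is invariant.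

**Step 1: averaged over $T$, $\kappa$ becomes Haar measure.** Let $\bar\kappa=\int_T(R_\tau)_*\kappa\,d\lambda_T(\tau)$. It is $T$-invariant and $\pi_*\bar\kappa=\lambda_Z$. Let $a\in\mathfrak J^2/(f)$ be nonzero, regarded as a character of $Y$. If $a\notin I_d/(f)$, then $a$ is nontrivial on $T$, and its $\bar\kappa$-integral is $0$ by $T$-invariance. If $a\in I_d/(f)$, then it factors through $\pi$ as a nontrivial character of $Z$, and the integral is $0$ because $\pi_*\bar\kappa=\lambda_Z$. So $\bar\kappa=\lambda_Y$.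

**Step 2: $\kappa$ itself is Haar measure, by ergodicity.** For Borel $B\subset T$ the measure $\int_B(R_\tau)_*\kappa\,d\lambda_T(\tau)$ is invariant and $\le\bar\kappa=\lambda_Y$. Its density with respect to $\lambda_Y$ is invariant, hence constant by Lemma 4(b), and comparing total masses the measure is $\lambda_T(B)\lambda_Y$. So for each continuous $\psi$ on $Y$,
$$\int_B\Big(\int\psi\,d(R_\tau)_*\kappa\Big)d\lambda_T(\tau)=\lambda_T(B)\int\psi\,d\lambda_Y\quad\text{for all }B .$$
Hence $\int\psi\,d(R_\tau)_*\kappa=\int\psi\,d\lambda_Y$ for a.e. $\tau$. Running over a countable dense set of $\psi$, we get $(R_\tau)_*\kappa=\lambda_Y$ for a.e. $\tau$. Take one such $\tau$ and translate back: $\kappa=\lambda_Y$.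

**Step 3: the conditional measures.** Disintegrate $\mu=\int\mu_z\,d\lambda_Z(z)$ with $\mu_z(\Xi^{-1}(z))=1$. Let $\lambda_z$ be the translate of $\lambda_T$ to the coset $\pi^{-1}(z)$. Then $\lambda_Y=\int\lambda_z\,d\lambda_Z(z)$: by translation invariance $\int\psi\,d\lambda_Y=\int_Y\int_T\psi(y+\tau)\,d\lambda_T(\tau)\,d\lambda_Y(y)$, the inner integral is $\int\psi\,d\lambda_{\pi(y)}$, and $\pi_*\lambda_Y=\lambda_Z$. For a.e. $z$ we have $\mu_z(\Omega)=1$, and by (4) $\phi_*\mu_z$ is carried by $\pi^{-1}(z)$. Since $\int\phi_*\mu_z\,d\lambda_Z(z)=\kappa=\lambda_Y$, uniqueness of disintegrations gives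
$$\phi_*\mu_z=\lambda_z\quad\text{for a.e. }z.\tag{5}$$
As $\dim T=r\ge2$, $\lambda_z$ has no atoms. An atom $v$ of $\mu_z$ would lie in $\Omega$ and give an atom $\phi(v)$ of $\lambda_z$. So $\mu_z$ is non-atomic for a.e. $z$.

**Step 4: no injectivity.** Suppose $\xi_{I_d}$, equivalently $\Xi$, were injective on a Borel set $B$ with $\mu(B)=1$. Then for a.e. $z$ we would have $\mu_z(B\cap\Xi^{-1}(z))=1$ with $B\cap\Xi^{-1}(z)$ at most one point, so $\mu_z$ would be a point mass, a contradiction. $\square$

## 6. Measures of maximal entropy project to Haar measure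

By Theorem 2, the disproof reduces to $\Xi_*\mu=\lambda_Z$. Here entropy does the work, and the lack of entropy in the fibers (Lemma 3) becomes an asset.

**Entropy facts.** For finite partitions write $P\le Q$ if $Q$ refines $P$; $P\vee Q$ is the common refinement, $H(P)$ the Shannon entropy and $H(P|Q)$ the conditional entropy, so $H(P\vee Q)=H(Q)+H(P|Q)$. For finite $B\subset\mathbb Z^d$ let $P^B=\bigvee_{m\in B}\sigma^{-m}P$ (with $\alpha$ for $\sigma$ when the space is a dual group). Then $h(P)=\lim|B_N|^{-1}H(P^{B_N})$ along boxes with all sides growing to infinity, $h(P)\le H(P)$ and $h(P)\le h(Q)+H(P|Q)$. The entropy $h(\mu)$ is $\sup_Ph(P)$. It equals $h(P)$ for a generating $P$, and $\lim h(P_n)$ for $P_1\le P_2\le\cdots$ generating the Borel sets. Entropy does not increase under factors, is additive on products and subadditive on joinings. By the variational principle, topological entropy is the supremum of the measure entropies. On subshifts $\mu\mapsto h(\mu)$ is upper semicontinuous, so a measure of maximal entropy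 exists.

Let $\mu$ be a measure of maximal entropy on $\mathcal R$, $\nu=\Xi_*\mu$, $\Lambda_N=\{1,\dots,N\}^d$.

### 6.1. The entropy of $\mathcal R$ is at least $\int\log\hat f$

Let $\Lambda=\Lambda_N$, and let $\Delta_\Lambda$ be the Dirichlet Laplacian on $\mathbb Z^\Lambda$: diagonal $2d$, entries $-1$ for neighbors in $\Lambda$. Its eigenvalues are $2d-2\sum_j\cos\frac{\pi k_j}{N+1}=\hat f\big(\frac k{2(N+1)}\big)$, $k\in\Lambda_N$. They are positive, and those of $2d-\Delta_\Lambda$ are less than $2d$ in absolute value, so $\Delta_\Lambda^{-1}=\sum_{j\ge0}(2d)^{-j-1}(2d-\Delta_\Lambda)^j$ has nonnegative entries. Let $\mathcal R_\Lambda$ be the set of $v\in\{0,\dots,2d-1\}^\Lambda$ without forbidden $F\subset\Lambda$.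

**Step 1: $|\mathcal R_\Lambda|\ge\det\Delta_\Lambda$.** This is the infinite family behind the count of fifteen in Section 1. The group $\mathbb Z^\Lambda/\Delta_\Lambda\mathbb Z^\Lambda$ has order $\det\Delta_\Lambda$. We find an element of $\mathcal R_\Lambda$ in each class. Since $(\det\Delta_\Lambda)\mathbb Z^\Lambda\subset\Delta_\Lambda\mathbb Z^\Lambda$, each class contains some $v$ with all $v_n\ge2d$. While some site $n$ has value $\ge2d$, topple it, that is, subtract $\Delta_\Lambda\delta^{(n)}$. Values stay $\ge0$. If $k\in\mathbb Z_{\ge0}^\Lambda$ counts the topplings so far, then $\Delta_\Lambda k\le v$, so $k\le\Delta_\Lambda^{-1}v$. Hence the procedure stops, at some $u\in\{0,\dots,2d-1\}^\Lambda$ in the same class. Every site has toppled at least once, because it started at $\ge2d$, ended below $2d$, and a value decreases only when its site topples. Let $\emptyset\ne F\subset\Lambda$, and let $n\in F$ be the site of $F$ whose last toppling is earliest. Right after that toppling the value at $n$ is $\ge0$; later, each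 neighbor of $n$ in $F$ topples at least once and $n$ does not. So $u_n\ge\deg_F(n)$, and $F$ is not forbidden. Thus $u\in\mathcal R_\Lambda$.

**Step 2: every $v\in\mathcal R_\Lambda$ is seen in $\mathcal R$.** Extend $v$ by $2d-1$ outside $\Lambda$. Suppose a finite $F$ is forbidden for the extension. If $F$ contains some $n\notin\Lambda$, then $2d-1<\deg_F(n)$ forces all neighbors of $n$ into $F$. Some coordinate $n_j$ is $<1$ or $>N$; moving repeatedly by $-e_j$, respectively $e_j$, stays outside $\Lambda$ and inside $F$. So $F$ is infinite, a contradiction. If $F\subset\Lambda$, it is forbidden for $v\in\mathcal R_\Lambda$, a contradiction.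

**Step 3: the determinant.** So at least $\det\Delta_\Lambda$ patterns on $\Lambda_N$ occur in $\mathcal R$. As $\log\hat f$ increases in each $t_j\in[0,\frac12]$, its value at $\frac k{2(N+1)}$ is at least its mean over the cube $\prod_j\big[\frac{k_j-1}{2(N+1)},\frac{k_j}{2(N+1)}\big]$. Therefore
$$N^{-d}\log\det\Delta_{\Lambda}\ge\Big(\frac{2(N+1)}N\Big)^d\int_{[0,\frac N{2(N+1)}]^d}\log\hat f\ \longrightarrow\ 2^d\int_{[0,\frac12]^d}\log\hat f=\int_{\mathbb T^d}\log\hat f,$$
the last equality by the symmetry $t_j\mapsto-t_j$. The topological entropy of $\mathcal R$, which is $h(\mu)$, is thus at least $\int\log\hat f$.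

### 6.2. No entropy is lost: $h(\nu)=h(\mu)$

"$\le$" holds because $\nu$ is a factor of $\mu$. For "$\ge$", let $\mathcal A=\Xi^{-1}(\mathcal B_Z)$ with $\mathcal B_Z$ the Borel sets of $Z$. Let $P$ be the generating partition by $v_0$, let $Q_1\le Q_2\le\cdots$ be finite partitions of $Z$ generating $\mathcal B_Z$, and $\tilde Q_k=\Xi^{-1}Q_k$. Fix $M\ge2$. In the disintegration of $\mu$ over $\nu$, $\mu_z$ is carried by $\mathcal R\cap\Xi^{-1}(z)$, so Lemma 3 gives
$$H_\mu(P^{\Lambda_M}|\mathcal A)=\int H_{\mu_z}(P^{\Lambda_M})\,d\nu(z)\le C_dM^{d-1}\log M.$$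
As $H_\mu(P^{\Lambda_M}|\tilde Q_k)\downarrow H_\mu(P^{\Lambda_M}|\mathcal A)$, choose $k$ with $H_\mu(P^{\Lambda_M}|\tilde Q_k)\le C_dM^{d-1}\log M+1$. Tile $\Lambda_{MN}$ by the translates $\Lambda_M+s$, $s\in S=\{0,M,\dots,(N-1)M\}^d$, so that $P^{\Lambda_{MN}}=\bigvee_{s\in S}\sigma^{-s}P^{\Lambda_M}$. With $B_N=\{0,\dots,MN\}^d\supset S$, and since $\sigma^{-s}\tilde Q_k\le\tilde Q_k^{B_N}$,
$$H_\mu(P^{\Lambda_{MN}})\le H_\mu(\tilde Q_k^{B_N})+\sum_{s\in S}H_\mu(\sigma^{-s}P^{\Lambda_M}|\sigma^{-s}\tilde Q_k)\le H_\nu(Q_k^{B_N})+N^d(C_dM^{d-1}\log M+1).$$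
Divide by $(MN)^d$ and let $N\to\infty$: $h(\mu)\le h(\nu)+M^{-d}(C_dM^{d-1}\log M+1)$. Let $M\to\infty$.

### 6.3. Haar measure is the only possibility

A measure-preserving $\mathbb Z^d$-action has *completely positive entropy* if $h(P)>0$ for every finite partition $P$ with $H(P)>0$. It is *Bernoulli* if it is measurably isomorphic to an i.i.d. $\mathbb Z^d$-shift. A prime $\mathfrak p\subset R$ is *associated* with a module $M$ if it is the annihilator of some element of $M$; for example, $\{g\in R: g\cdot 1=0\text{ in }R/(f)\}=(f)$. We use three published theorems; the first two are from Lind–Schmidt–Ward, *Invent. Math.* 101 (1990), 593–629, the third from Rudolph–Schmidt, *Invent. Math.* 120 (1995), 455–488.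

**(E1)** For $0\ne f\in R$, the action on $\widehat{R/(f)}$ has topological entropy $\int_{\mathbb T^d}\log|f(e(t))|\,dt$.

**(E2)** For a Noetherian $R$-module $M$, the action on $(\widehat M,\lambda_{\widehat M})$ has completely positive entropy if and only if the action on $\widehat{R/\mathfrak p}$ has positive entropy for every prime $\mathfrak p$ associated with $M$.

**(E3)** A $\mathbb Z^d$-action by automorphisms of a compact metrizable abelian group that has completely positive entropy with respect to Haar measure is Bernoulli.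

**Step 1: $(Z,\lambda_Z)$ is Bernoulli.** The module $I_d/(f)$ is a nonzero submodule of the Noetherian module $R/(f)$, and $(f)$ is prime, so every nonzero element has annihilator $(f)$ and $(f)$ is the only associated prime. By (E1) and Lemma 4(c), $\widehat{R/(f)}$ has positive entropy. Apply (E2) and (E3).

**Step 2: $h(\nu)\ge h(\lambda_Z)$, all finite.** Restriction of characters makes $Z$ a factor of $\widehat{R/(f)}$, so $h_{top}(Z)\le\int\log\hat f<\infty$. With Sections 6.1, 6.2 and the variational principle,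
$$h(\nu)=h(\mu)\ge\int\log\hat f\ge h_{top}(Z)\ge\max(h(\nu),h(\lambda_Z)).$$
Thus $h(\nu)=h_{top}(Z)\ge h(\lambda_Z)$. It remains to deduce $\nu=\lambda_Z$; this is Berg's argument.

**Step 3: a joining of $\lambda_Z$ with itself, of full entropy.** Let $\eta$ be the image of $\nu\times\lambda_Z$ under the automorphism $(x,y)\mapsto(y,x+y)$ of $Z\times Z$, which commutes with the action. Both marginals of $\eta$ are $\lambda_Z$: the first obviously, the second because $\nu*\lambda_Z=\lambda_Z$. Moreover $h(\eta)=h(\nu)+h(\lambda_Z)\ge2h(\lambda_Z)$, and $h(\eta)\le2h(\lambda_Z)$ by subadditivity. So $h(\eta)=2h(\lambda_Z)$. We shall show $\eta=\lambda_Z\times\lambda_Z$. The automorphism preserves Haar measure, so this gives $\nu\times\lambda_Z=\lambda_Z\times\lambda_Z$ and $\nu=\lambda_Z$.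

**Step 4: full entropy passes to partitions and to sparse subactions.** For $k\ge1$ let $h_k$ denote entropy for the subaction of $k\mathbb Z^d$. Total entropies are multiplied by $k^d$, so $h_k(\eta)=2h_k(\lambda_Z)<\infty$. Let $P$, $Q$ be finite partitions of the first and second factor. *Claim:* $h_k(P\vee Q)=h_k(P)+h_k(Q)$. Choose finite partitions $P\le P_1\le P_2\le\cdots$ and $Q\le Q_1\le Q_2\le\cdots$ generating the Borel sets of the two factors. For finite $B\subset k\mathbb Z^d$,
$$H(P_n^B\vee Q_n^B)\le H(P^B\vee Q^B)+H(P_n^B|P^B)+H(Q_n^B|Q^B),$$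
and $H(P_n^B|P^B)=H(P_n^B)-H(P^B)$ since $P\le P_n$; similarly for $Q$. Normalizing along boxes,
$$h_k(P\vee Q)\ge h_k(P)+h_k(Q)+\big[h_k(P_n\vee Q_n)-h_k(P_n)-h_k(Q_n)\big].$$
As $n\to\infty$ the bracket tends to $h_k(\eta)-2h_k(\lambda_Z)=0$. The inequality $\le$ in the claim is subadditivity.

**Step 5: along sparse subactions, a partition of a Bernoulli system becomes independent.** For every finite partition $P$ of $(Z,\lambda_Z)$, $h_k(P)\to H(P)$ as $k\to\infty$. Given $\varepsilon>0$, by Step 1 there is a finite partition $P'$ that depends only on the i.i.d. coordinates in some $[-s,s]^d$, with $H(P|P')+H(P'|P)<\varepsilon$. For $k>2s$ the translates of $P'$ under $k\mathbb Z^d$ use disjoint sets of coordinates and are independent, so $h_k(P')=H(P')$. Hence $h_k(P)\ge h_k(P')-\varepsilon=H(P')-\varepsilon\ge H(P)-2\varepsilon$, while $h_k(P)\le H(P)$.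

**Step 6: conclusion.** For $P,Q$ as in Step 4,
$$H(P)+H(Q)\ge H_\eta(P\vee Q)\ge h_k(P\vee Q)=h_k(P)+h_k(Q)\longrightarrow H(P)+H(Q)\qquad(k\to\infty).$$
So $H_\eta(P\vee Q)=H(P)+H(Q)$, that is, $P$ and $Q$ are $\eta$-independent. As $P,Q$ are arbitrary, $\eta=\lambda_Z\times\lambda_Z$, and therefore
$$\Xi_*\mu=\nu=\lambda_Z.\tag{6}$$

## 7. Almost every sandpile has uncountably many partners

**Proof of Theorem 1(i).** Let $\mu$ be any measure of maximal entropy. By (6), Theorem 2 applies to $\mu$ (with $A=\{0,\dots,2d-1\}$): for a.e. $z$, $\mu_z$ is a non-atomic probability measure carried by $\mathcal R\cap\Xi^{-1}(z)$. A countable set carries no such measure, so $\mathcal R\cap\Xi^{-1}(z)$ is uncountable. Take a Borel set $Z_0\subset Z$ with $\lambda_Z(Z_0)=1$ on which this holds. The set $\mathcal R\cap\Xi^{-1}(Z_0)$ has $\mu$-measure $\lambda_Z(Z_0)=1$, and by (2) each $v$ in it has uncountably many $\tilde v\in\mathcal R$ with $\xi_{I_d}(\tilde v)=\xi_{I_d}(v)$.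

The set in the conjecture is Borel: it equals
$$\bigcup_{n\in\mathbb Z^d}\mathrm{pr}_1\{(v,\tilde v)\in\mathcal R^2:\Xi(v)=\Xi(\tilde v),\ v_n\ne\tilde v_n\},$$
a countable union of projections of compact sets, since $\Xi$ is continuous on $\mathcal R$. It contains $\mathcal R\cap\Xi^{-1}(Z_0)$. So it has $\mu$-measure $1$, not $0$, and the conjecture is false for every $d\ge2$. $\square$

Part (ii) of Theorem 1 is Lemma 3. So the fibers are uncountable and yet have few patterns in each box.

## 8. Mean second differences of the height function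

Here we make the lost torus coordinate visible as the average Hessian of $h$. We first note two facts. Since $\binom{k+2}2-2\binom{k+1}2+\binom k2=1$,
$$f\cdot\tbinom{n_1+1}2=-1.\tag{7}$$
And if $g\in\mathfrak J^3$, then $g^*$ annihilates polynomials of degree $\le2$, because each $x_i^*=D_i$ lowers the degree.

**Proof of Theorem 1(iii).** Let $\mu$ be an ergodic measure of maximal entropy. Then $\bar c$ is a constant $c$. We use $\Psi_g$, $\Omega$, $\phi$ from Section 5 and (5), which holds by (6).

**Step 1: partners with prescribed torus shift and controlled averages.** Constants lie in the range of $E(\{0\})$, so they are orthogonal to $\int_{\mathbb T^d\setminus\{0\}}\theta_g\,dE\,F$, and $\int\Psi_g\,d\mu=\ell(g)c$. By the pointwise ergodic theorem for $\mathbb Z^d$, the set $\Omega'\subset\Omega$ where the averages of $\Psi_g(\sigma^nv)$ over $n\in[-N,N]^d$ converge to $\ell(g)c$ for all $g\in\mathfrak J^2$ has full measure. For a.e. $z$ the set $S_z=\Omega'\cap\mathcal R\cap\Xi^{-1}(z)$ has $\mu_z(S_z)=1$, and (5) holds.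 Then $\phi(S_z)$ is analytic, hence $\lambda_z$-measurable, and $\lambda_z(\phi(S_z))=\mu_z(\phi^{-1}\phi(S_z))\ge\mu_z(S_z)=1$. So for a.e. $v$ we have $v\in\Omega'$, and for a.e. $\tau\in T$ there is $\tilde v\in\mathcal R\cap\Omega'$ with
$$\Xi(\tilde v)=\Xi(v),\qquad\phi(\tilde v)=\phi(v)+\tau .$$

**Step 2: the height function.** Apply Lemma 2 to $y=v-\tilde v$ and add $a\binom{n_1+1}2$ to the resulting function. By (7) and the fact after it, this gives an integer-valued $h$ with $f\cdot h=v-\tilde v$ and $g^*\cdot h=K_g*(v-\tilde v)$ for $g\in\mathfrak J^3$.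

**Step 3: comparing $h$ with $\Psi$.** For $g\in\mathfrak J^2$ put
$$s_g(n)=(g^*\cdot h)(n)-\Psi_g(\sigma^nv)+\Psi_g(\sigma^n\tilde v).$$
If $g'\in\mathfrak J^3$, then by identity 4, $\Psi_{g'}(\sigma^nv)=\sum_m(K_{g'})_{-m}v_{n+m}=(K_{g'}*v)(n)$, and likewise for $\tilde v$, so $s_{g'}=0$ by Step 2. For $g\in\mathfrak J^2$, identities 1 and 2 give $s_g(n+e_i)-s_g(n)=s_{x_ig}(n)=0$, because $x_ig\in\mathfrak J^3$. So $s_g$ is constant in $n$. It is additive in $g$ and vanishes on $\mathfrak J^3$. By identity 3, $s_f=(f\cdot h)(n)-v_n+\tilde v_n=0$. Put $A_{ij}=s_{x_ix_j}$. This matrix is symmetric, and by (3) $\sum_iA_{ii}=-s_f=0$.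

**Step 4: $A$ is the average Hessian.** Since $(x_ix_j)^*\cdot h=D_iD_jh$, we have $D_iD_jh(n)=A_{ij}+\Psi_{x_ix_j}(\sigma^nv)-\Psi_{x_ix_j}(\sigma^n\tilde v)$. As $v,\tilde v\in\Omega'$, the averages of the two $\Psi$ terms over $[-N,N]^d$ have the same limit. So the averages of $D_iD_jh$ converge to $A_{ij}$.

**Step 5: almost every $A$ occurs.** As $g^*\cdot h$ is integer-valued, $s_g\equiv\phi(\tilde v)(g)-\phi(v)(g)=\tau(g)$ mod $1$. Since $s$ vanishes on $\mathfrak J^3$ and on $f$, it vanishes on $I_d$. So $s\in\mathrm{Hom}(\mathfrak J^2/I_d,\mathbb R)$, a space identified by $s\mapsto(s_{x_ix_j})$ with the traceless symmetric real matrices, and $A$ is a lift of $\tau$ under $\mathrm{Hom}(\mathfrak J^2/I_d,\mathbb R)\to\mathrm{Hom}(\mathfrak J^2/I_d,\mathbb T)=T$. The kernel $\Gamma$ of this map consists of the integer traceless symmetric matrices. For $B\in\Gamma$, add to $h$ the integer-valued polynomial $\sum_iB_{ii}\binom{n_i}2+\sum_{i<j}B_{ij}n_in_j$. This changes $f\cdot h$ by $-\sum_iB_{ii}=0$ and changes each $D_iD_jh$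 by $B_{ij}$, hence $A$ to $A+B$. So for a.e. $\tau$ all lifts occur, with the same $\tilde v$. Since the map is the quotient by the lattice $\Gamma$, this means that a.e. traceless symmetric $A$ occurs. Finally $\tau\ne0$ for a.e. $A$, and then $\phi(\tilde v)\ne\phi(v)$, so $\tilde v\ne v$. By (2), $\xi_{I_d}(\tilde v)=\xi_{I_d}(v)$, and $\tilde v=v-f\cdot h$. $\square$

## 9. Equality of codes and subcubic height functions

**Proof of Theorem 3.** Put $y=v-\tilde v$. By additivity and (2), $\xi_{I_d}(v)=\xi_{I_d}(\tilde v)$ means $\Xi(y)=0$.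

**Step 1 (claim): a subcubic solution always exists.** We show: there is a real-valued $h_0$ with $f\cdot h_0=y$, $g^*\cdot h_0=K_g*y$ for $g\in\mathfrak J^3$, and $h_0=o(|n|^3)$; if $\Xi(y)=0$, then $h_0$ can be taken integer-valued. Take $h,a$ from Lemma 2 (integer version if $\Xi(y)=0$, real version otherwise) and put $h_0=h+a\binom{n_1+1}2$. As in Section 8, everything holds except possibly the growth bound. Lemma 2 gives $O(|n|^3)$, and we must gain a little.

Let $g=x_ix_jx_k$. Then $K_g\in\ell^1$ and $\sum_m(K_g)_m=\ell(g)=0$ by Lemma 1. For $Q_N=\{0,\dots,N\}^d$ and every $n$,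
$$\frac1{|Q_N|}\Big|\sum_{p\in n+Q_N}(K_g*y)(p)\Big|\le\frac{\|y\|_\infty}{|Q_N|}\Big\|\sum_m(K_g)_m1_{n+Q_N-m}\Big\|_1\le\|y\|_\infty\sum_m|(K_g)_m|\,\frac{\|1_{Q_N-m}-1_{Q_N}\|_1}{|Q_N|},$$
where the last step subtracts $\big(\sum_m(K_g)_m\big)1_{n+Q_N}=0$. The quotient is at most $2$ and tends to $0$ for each $m$, so the right side tends to $0$ by dominated convergence; it does not depend on $n$. Let $\varepsilon_N\to0$ be its maximum over the finitely many $g=x_ix_jx_k$.

Fix $i,j$, let $D=D_iD_jh_0$, and let $\bar D_N(n)$ be the average of $D$ over $n+Q_N$. Since $D_kD=K_{x_ix_jx_k}*y$, we have $|\bar D_N(n+e_k)-\bar D_N(n)|\le\varepsilon_N$, so $|\bar D_N(n)|\le|\bar D_N(0)|+\varepsilon_N|n|_1$. Third differences of $h_0$ are bounded, so $|D-\bar D_N|\le CN$. Hence $\limsup_{|n|\to\infty}|D(n)|/|n|_1\le\varepsilon_N$ for every $N$, and so $D_iD_jh_0=o(|n|)$ for all $i,j$. Summing along lattice paths from $0$ gives $D_jh_0=o(|n|^2)$ and then $h_0=o(|n|^3)$.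

**Step 2: "only if".** If $\Xi(y)=0$, the integer version of the claim gives $y=f\cdot h_0$ with $h_0$ integer-valued and $o(|n|^3)$.

**Step 3: "if".** Let $y=f\cdot h$ with $h$ integer-valued and $h=o(|n|^3)$. Take $h_0$ real as in the claim, and let $b=h-h_0$. Then $f\cdot b=0$ and $b=o(|n|^3)$. As $b$ grows at most polynomially, $\hat b=\sum_nb(n)e^{-2\pi i\langle n,t\rangle}$ is a distribution on $\mathbb T^d$, and $\hat f\,\hat b=0$. Since $\hat f$ is smooth and vanishes only at $0$, $\hat b$ is supported at $\{0\}$. So it is a finite combination of derivatives of the Dirac mass at $0$, and $b$ is a polynomial. As $b=o(|n|^3)$, its degree is at most $2$: the leading homogeneous part is nonzero at some integer vector, and one looks along its multiples. So $g^*\cdot b=0$ for $g\in\mathfrak J^3$, and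
$$K_g*y=g^*\cdot h_0=g^*\cdot h\qquad(g\in\mathfrak J^3)$$
is integer-valued. For $g=pf\in(f)$, $K_g=p^*\cdot\delta^{(\mathbf 0)}$ and $K_g*y=p^*\cdot y$ is integer-valued too. By Lemma 1, $I_d=(f)+\mathfrak J^3$, so $\Xi(y)(g)=\rho((K_g*y)(0))=0$ for all $g\in I_d$, that is, $\Xi(y)=0$. $\square$
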